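
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Algebraic minimal surfaces in $\mathbf{R}^4$ whose two Gauss maps each omit three values}


\begin{abstract}
The generalized Gauss map of a minimal surface in $\mathbf{R}^4$ is a pair $(g_1,g_2)$ of meromorphic functions. If the surface is complete, of finite total curvature and not a plane, then $g_1$ and $g_2$ cannot both omit more than three values. We show that the number three is best possible: on the square torus with four points removed there is an explicit one-parameter family of such surfaces, of total curvature $-16\pi$, for which $g_1$ and $g_2$ each omit exactly three values. We also show that every non-flat example with three omitted values in each component has genus at least one and total curvature at most $-16\pi$, and that equality holds only for this family, up to similarity and reparametrization.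
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be an open Riemann surface and $x\colon M\to\mathbf{R}^4$ a conformal minimal immersion. Then $x=\mathrm{Re}\int\Phi$ for a holomorphic $\mathbf{C}^4$-valued differential $\Phi$ without zeros on $M$ satisfying $\Phi\cdot\Phi=0$, where $\cdot$ is the complex bilinear product. After a rotation of $\mathbf{R}^4$ if necessary (see Section~\ref{sec:matrix}), $\Phi$ has the Weierstrass form
\begin{equation}\label{eq:W}
\Phi=\bigl(1+g_1g_2,\ i(1-g_1g_2),\ g_1-g_2,\ -i(g_1+g_2)\bigr)\,\eta,\qquad \eta=h\,dz,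
\end{equation}
with a holomorphic differential $\eta\not\equiv0$ and meromorphic functions $g_1,g_2$. The induced metric is
\begin{equation}\label{eq:metric}
ds^2=\tfrac12|\Phi|^2=|h|^2(1+|g_1|^2)(1+|g_2|^2)\,|dz|^2 .
\end{equation}
The generalized Gauss map takes values in the quadric $Q_2\subset\mathbf{P}^3(\mathbf{C})$; under $Q_2\cong\mathbf{P}^1(\mathbf{C})\times\mathbf{P}^1(\mathbf{C})$ it is the pair $(g_1,g_2)$. The surface is called \emph{algebraic} if it is complete for $ds^2$ and has finite total curvature, and \emph{flat} if it is a plane.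

How large must the images of $g_1$ and $g_2$ be? For algebraic minimal surfaces the following is known (Fujimoto; Hoffman--Osserman).
\begin{enumerate}
\item[(i)] If both $g_1$ and $g_2$ omit more than three values, then $M$ is a plane.
\item[(ii)] If $g_2$ is constant and $g_1$ omits more than two values, then $M$ is a plane.
\end{enumerate}
Kawakami \cite{Kawakami} writes: ``However we do not know whether (i) is the best possible for algebraic minimal surfaces.'' So the question is whether there is a non-flat algebraic minimal surface for which $g_1$ and $g_2$ each omit three values of $\widehat{\mathbf{C}}=\mathbf{C}\cup\{\infty\}$. We show that there is, and we determine the surfaces of least absolute total curvature.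

\subsection{What to expect}

On an algebraic surface $g_1,g_2$ extend to a compact Riemann surface and have degrees. Completeness makes the sum of the degrees large, while omitted values make each degree small. Section~\ref{sec:count} compares the two estimates. Four omitted values in each component are incompatible with completeness in every genus. Three are excluded on the sphere, but the count does not exclude them in higher genus, and on a torus every inequality in the comparison must be an equality. So one guesses that (i) is sharp, and the count says where to look: on tori, with $g_1$ and $g_2$ ramified only at the punctures.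

What the count does not see is the period condition: $\mathrm{Re}\int_\ell\Phi$ must vanish along every loop $\ell$. It turns out to be the decisive constraint. It excludes the torus with three punctures, and on the torus with four punctures it leaves one configuration. (One borderline case in genus two also has to be excluded; there an argument with divisor classes suffices.) In the remaining configuration two of the four differentials $\eta,g_1\eta,g_2\eta,g_1g_2\eta$ are exact. The other two have periods that are complex conjugate up to a constant, because an automorphism of order four multiplies one of them by $i$ and the other by $-i$; a scaling of $g_1g_2$ adjusts the constant.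

\subsection{Results}

Let $E$ be the elliptic curve $v^2=u^3-u$, including its point at infinity, and let $M_0=E\setminus\{u=0,1,-1,\infty\}$, which is $E$ minus four points. Put
\[
\kappa_*=\frac{B(\frac14,\frac12)}{2\,B(\frac34,\frac12)}=\frac{\Gamma(1/4)^4}{16\pi^2}.
\]

\begin{theorem}\label{thm:example}
For $\tau>0$ put $\kappa_1=\tau\kappa_*$, $\kappa_2=\tau^{-1}$ and
\[
\eta=\frac{du}{v},\qquad g_1=\kappa_1\frac{u^2+1}{u^2-1},\qquad g_2=\kappa_2\frac{u^2+1}{2u}.
\]
These data define a non-flat algebraic minimal surface $x_\tau\colon M_0\to\mathbf{R}^4$ of total curvature $-16\pi$. Here $g_1$ omits exactly the values $\infty,\kappa_1,-\kappa_1$, and $g_2$ omits exactly the values $\infty,\kappa_2,-\kappa_2$.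
\end{theorem}

In particular, (i) is best possible.

\begin{theorem}\label{thm:sharp}
Let $x\colon M\to\mathbf{R}^4$ be a non-flat algebraic minimal surface such that $g_1$ and $g_2$ each omit at least three values. Then $M$ has genus at least $1$ and $\int_MK\,dA\le-16\pi$. Equality holds if and only if $x=x_\tau$ for some $\tau>0$, up to a similarity of $\mathbf{R}^4$ (homothety, translation, $SO(4)$) and holomorphic reparametrization.
\end{theorem}

Theorem~\ref{thm:example} is proved in Section~\ref{sec:example}, with the preparations of Section~\ref{sec:matrix}. The proof of Theorem~\ref{thm:sharp} begins with the count in Section~\ref{sec:count} and is completed in Sections~\ref{sec:tools}--\ref{sec:four}.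

\section{The Weierstrass data as a matrix}\label{sec:matrix}

\subsection{Periods and rotations}

In coordinates the period condition mixes real and imaginary parts of four integrals. It becomes transparent if the four differentials are arranged in a matrix:
\[
\mathcal F=\begin{pmatrix}\eta&g_2\eta\\ g_1\eta&g_1g_2\eta\end{pmatrix}
=\begin{pmatrix}1\\g_1\end{pmatrix}(1,\,g_2)\,\eta
=\frac12\begin{pmatrix}\varphi_1-i\varphi_2&-(\varphi_3-i\varphi_4)\\ \varphi_3+i\varphi_4&\varphi_1+i\varphi_2\end{pmatrix},
\qquad \Phi=(\varphi_1,\dots,\varphi_4).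
\]
The map $\varphi\mapsto\mathcal F$ from $\mathbf{C}^4$ to the complex $2\times2$ matrices is a linear isomorphism with $\varphi\cdot\varphi=4\det\mathcal F$, and by \eqref{eq:metric} $ds^2$ is the sum of the squared absolute values of the entries. Put
\[
W=\Bigl\{\begin{pmatrix}a&b\\ \bar b&-\bar a\end{pmatrix}\Bigr\},\qquad
\mathbf{H}=\Bigl\{\begin{pmatrix}a&b\\-\bar b&\bar a\end{pmatrix}\Bigr\}=\mathbf{R}_{\ge0}\cdot SU(2),\qquad
\sigma=\begin{pmatrix}1&0\\0&-1\end{pmatrix},
\]
with $a,b\in\mathbf{C}$, so that $W=\sigma\mathbf{H}$. The space $\mathbf{H}$ is closed under products, and its nonzero elements are invertible with inverses in $\mathbf{H}$ (it is the algebra of quaternions).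

Inserting $\varphi=it$ with $t\in\mathbf{R}^4$ gives $a=\frac i2(t_1-it_2)$ and $b=-\frac i2(t_3-it_4)$ in the first row, and $\frac i2(t_3+it_4)=\bar b$, $\frac i2(t_1+it_2)=-\bar a$ in the second. So $i\mathbf{R}^4$ corresponds to $W$. Writing $N(\ell)=\int_\ell\mathcal F$, the condition that $\mathrm{Re}\int_\ell\Phi=0$ for every loop $\ell$ in $M$ says that for every such $\ell$
\begin{equation}\label{eq:period}
N(\ell)\in W,\qquad\text{i.e.}\qquad \int_\ell g_1g_2\eta=-\overline{\int_\ell\eta},\quad \int_\ell g_2\eta=\overline{\int_\ell g_1\eta}.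
\end{equation}

\begin{lemma}\label{lem:W}
\textup{(a)} If $X$ and $iX$ both lie in $W$, then $X=0$.

\textup{(b)} For $U_1,U_2\in SU(2)$ we have $U_1WU_2^T=W$. The map $\mathcal F\mapsto U_1\mathcal FU_2^T$ is induced by an element of $SO(4)$ acting on $\Phi$, hence on $x$, and it acts on $g_1$ and $g_2$ by independent rotations of the Riemann sphere. Every element of $SO(4)$ arises in this way.
\end{lemma}

\begin{proof}
(a) If $X\in W$ has first row $(a,b)$, then $iX\in W$ requires $i\bar b=\overline{ib}=-i\bar b$ and $-i\bar a=-\overline{ia}=i\bar a$. So $a=b=0$.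

(b) Since $\sigma U_1\sigma\in SU(2)$, we get $U_1\sigma\mathbf{H}U_2^T=\sigma(\sigma U_1\sigma)\mathbf{H}U_2^T=\sigma\mathbf{H}$. Hence the induced linear map of $\mathbf{C}^4$ preserves $i\mathbf{R}^4$, so it is real; it preserves $\det$, so it is orthogonal. Since $SU(2)\times SU(2)$ is connected, it lies in $SO(4)$. The kernel of $SU(2)\times SU(2)\to SO(4)$ is $\{\pm(I,I)\}$; as both groups have dimension $6$ and $SO(4)$ is connected, the homomorphism is onto. Finally, $g_1$ is the point $[1:g_1]\in\mathbf{P}^1$ spanned by the column factor of $\mathcal F$, and $g_2$ is the point spanned by its row factor. The group $SU(2)$ acts on $\mathbf{P}^1$ by rotations.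
\end{proof}

Since $\det\mathcal F=0$ and $\mathcal F$ has no zeros on $M$, the column and row factors define $g_1,g_2\colon M\to\mathbf{P}^1$ in all cases. By (b) we may rotate so that neither is identically $\infty$; then $\eta\not\equiv0$ and \eqref{eq:W} applies. We always assume this. The number of values omitted by each $g_i$ does not change under such a rotation.

\subsection{Orders and curvature}

Let $\mathrm{ord}_p\Phi$ be the least order at $p$ of a component of $\Phi$, equivalently of an entry of $\mathcal F$. From $\mathcal F=(1,g_1)^T(1,g_2)\eta$,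
\begin{equation}\label{eq:ord}
\mathrm{ord}_p\Phi=\mathrm{ord}_p\eta-(\text{pole order of }g_1\text{ at }p)-(\text{pole order of }g_2\text{ at }p).
\end{equation}
For a metric $\lambda^2|dz|^2$ one has $K\,dA=-\Delta\log\lambda\,dx\,dy$, and $\Delta\log(1+|g|^2)=4|g'|^2/(1+|g|^2)^2$. So \eqref{eq:metric} gives
\begin{equation}\label{eq:curv}
K\,dA=-\frac12\sum_{i=1}^2\frac{4|g_i'|^2}{(1+|g_i|^2)^2}\,dx\,dy .
\end{equation}
The $i$-th term of the sum is the pullback under $g_i$ of the area form of the unit sphere. If $g_i$ extends to a compact surface with degree $d_i$, its integral is $4\pi d_i$.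

\subsection{Compact Riemann surfaces}

Let $\overline M$ be a compact Riemann surface of genus $\gamma$. We write $(\cdot)$ for divisors of functions and differentials, $(f)_\infty$ for the polar divisor, $\sim$ for linear equivalence, $\mathcal K$ for a canonical divisor and $L(D)$ for the space of functions $\phi$ with $\phi=0$ or $(\phi)+D\ge0$. We use: if $\gamma\ge1$, then $p\sim q$ implies $p=q$; Riemann--Roch, $\dim L(D)-\dim L(\mathcal K-D)=\deg D+1-\gamma$, so that $\dim L(D)=\deg D$ if $\gamma=1$ and $\deg D>0$; and, for $\gamma=1$ with a chosen origin, a divisor $\sum n_jp_j$ of degree $0$ is principal if and only if $\sum n_jp_j=0$ in the group law.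

If $\gamma=1$, we let $dz$ be a nowhere vanishing holomorphic differential and $\Omega(\ell)=\int_\ell dz$. The values of $\Omega$ form a lattice, so $\Omega\colon H_1(\overline M;\mathbf{R})\to\mathbf{C}$ is an isomorphism of real vector spaces. A meromorphic differential without residues has well-defined integrals over classes in $H_1(\overline M;\mathbf{Z})$, and it is exact, that is, the differential of a meromorphic function, if these all vanish.

\section{Counting degrees}\label{sec:count}

Let $x\colon M\to\mathbf{R}^4$ be a non-flat algebraic minimal surface. By a theorem of Huber and Chern--Osserman \cite{ChernOsserman}, $M=\overline M\setminus\{p_1,\dots,p_k\}$ with $\overline M$ compact, and $\Phi$, hence also $\eta,g_1,g_2$, extends meromorphically to $\overline M$. Let $\gamma$ be the genus of $\overline M$, $d_i=\deg g_i$ (with $d_i=0$ if $g_i$ is constant) and $\nu_j=-\mathrm{ord}_{p_j}\Phi$. Since $M$ is open, $k\ge1$. The functions $g_1,g_2$ are not both constant: otherwise $\Phi$ is a constant vector times a differential, $x(M)$ lies in a plane, and by completeness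 $x$ is a covering of that plane, hence an isometry onto it, so the surface is flat.

\begin{lemma}\label{lem:nu}
All $\nu_j\ge2$, and
\begin{equation}\label{eq:degsum}
d_1+d_2=2\gamma-2+\sum_j\nu_j\ \ge\ 2\gamma-2+2k,\qquad \int_MK\,dA=-2\pi(d_1+d_2).
\end{equation}
\end{lemma}

\begin{proof}
If $\nu_j\le0$, there is a path of finite length running into $p_j$, against completeness. Let $\nu_j=1$, and let $r\ne0$ be the residue vector of $\Phi$ at $p_j$. The coefficient of $z^{-2}$ in $\Phi\cdot\Phi=0$ gives $r\cdot r=0$. The period condition gives $\mathrm{Re}(2\pi ir)=0$, so $r$ is real and $r\cdot r=0$ forces $r=0$, a contradiction. Hence $\nu_j\ge2$. By regularity $\mathrm{ord}_p\Phi=0$ on $M$, so summing \eqref{eq:ord} over $\overline M$ gives $-\sum\nu_j=(2\gamma-2)-d_1-d_2$. The curvature formula follows from \eqref{eq:curv}.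
\end{proof}

\begin{lemma}\label{lem:RH}
Let $g_i$ be nonconstant and omit $q\ge3$ given values on $M$. Let $k_i'$ be the number of points of $\overline M$ in the fibers over these values, and $r_i$ the total ramification of $g_i$ outside these fibers. Then $(q-2)d_i+r_i=2\gamma-2+k_i'\le2\gamma-2+k$.
\end{lemma}

\begin{proof}
The $q$ fibers consist of punctures, so $k'_i\le k$, and they contribute $qd_i-k_i'$ to the ramification. Riemann--Hurwitz reads $2\gamma-2=-2d_i+(qd_i-k_i')+r_i$.
\end{proof}

The two lemmas recover (i) and (ii). Suppose first that both $g_i$ omit four values. Lemma~\ref{lem:RH} with $q=4$ gives $2d_i\le2\gamma-2+k$ if $g_i$ is nonconstant. This happens for at least one $i$, so $2\gamma-2+k>0$, and the inequality holds also for a constant $g_i$. Adding the two, $d_1+d_2\le2\gamma-2+k$, which contradicts \eqref{eq:degsum}. Now suppose that one component is constant and the other omits three values. Then Lemma~\ref{lem:RH} with $q=3$ gives again $d_1+d_2\le2\gamma-2+k$, which is impossible.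

\begin{proposition}\label{prop:count}
Let $g_1$ and $g_2$ each omit three values, and form $k_i'$, $r_i$ for three fixed omitted values of $g_i$. Then both $g_i$ are nonconstant, $\gamma\ge1$ and $k\ge3$. Moreover:
\begin{itemize}
\item if $\gamma\ge3$, then $d_1+d_2\ge10$;
\item if $\gamma=2$, then $d_1+d_2\ge8$, with equality if and only if $k=3$ and all $\nu_j=2$;
\item if $\gamma=1$, then $d_1=d_2=k=k_1'=k_2'$, $r_1=r_2=0$ and all $\nu_j=2$.
\end{itemize}
\end{proposition}

\begin{proof}
We have just seen that both are nonconstant. Then $d_i\le2\gamma-2+k$, and with \eqref{eq:degsum}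
\[
2\gamma-2+2k\le d_1+d_2\le2(2\gamma-2)+2k,
\]
so $\gamma\ge1$. Three disjoint nonempty fibers consist of punctures, so $k\ge3$. The first two items follow from $d_1+d_2=2\gamma-2+\sum\nu_j\ge2\gamma-2+2k$. If $\gamma=1$, then $d_i\le d_i+r_i=k_i'\le k$ while $d_1+d_2=\sum\nu_j\ge2k$, so equality holds throughout.
\end{proof}

\begin{remark}
Single-valuedness of $x$ enters through $\nu_j\ge2$. Without it the sphere is not excluded: on $\mathbf{C}\setminus\{0,1\}$ take $g_1=g_2=z$ and $\eta=dz/(z(z-1))$. The entries of $\mathcal F$ are $\eta,z\eta,z^2\eta$, and $\nu=1,1,2$ at $0,1,\infty$. So the metric is complete, the total curvature is finite and both components omit $0,1,\infty$. But around $z=0$ we have $\int\eta=-2\pi i$ and $\int z^2\eta=0$, and \eqref{eq:period} fails.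
\end{remark}

By Proposition \ref{prop:count} and \eqref{eq:degsum}, the proof of Theorem \ref{thm:sharp} reduces to the following:
\begin{itemize}
\item exclude $(\gamma,k)=(1,3)$, where $d_1+d_2=6$;
\item exclude $(\gamma,k)=(2,3)$ with $d_1+d_2=8$;
\item determine all surfaces with $(\gamma,k)=(1,4)$, where $d_1+d_2=8$.
\end{itemize}
A torus with $k\ge5$ has $d_1+d_2=2k\ge10$, hence total curvature at most $-20\pi$.

\section{The example}\label{sec:example}

\subsection{Where the data come from}

By Proposition \ref{prop:count}, on a torus each $g_i$ must have degree $k$ and be ramified only over three values whose fibers are the $k$ punctures. A function of this kind is easily found for $k=4$. The coordinate $u$ on $E$ is a double covering of the sphere, branched exactly over $0,\infty,1,-1$. Write $P_0,P_\infty,P_1,P_{-1}$ for the branch points. Then $f=u^2$ has degree $4$, with fibers $4P_0$, $4P_\infty$, $2P_1+2P_{-1}$ over $0,\infty,1$, and no other ramification. A second such function is $\bigl(\frac{u+1}{u-1}\bigr)^2$, since $u\mapsto\frac{u+1}{u-1}$ interchanges the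 pairs $\{0,\infty\}$ and $\{1,-1\}$. Moving the omitted values $0,\infty,1$ to $-1,1,\infty$ by $f\mapsto\frac{f+1}{f-1}$ turns the two functions into
\[
G=\frac{u^2+1}{u^2-1},\qquad G'=\frac{u^2+1}{2u}.
\]
The double poles of $G$ are at $P_{\pm1}$ and those of $G'$ at $P_0,P_\infty$. So by \eqref{eq:ord} the requirements $\nu_j=2$ and $\mathrm{ord}_p\Phi=0$ on $M_0$ say that $\eta$ has no zeros or poles, i.e.\ $\eta=du/v$ up to a constant. What is left is to scale $g_1=\kappa_1G$, $g_2=\kappa_2G'$ so that the periods close. (Using the first function twice fails; see Section \ref{sec:22}.)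

\subsection{Conjugate periods from a symmetry}

\begin{lemma}\label{lem:conj}
Let $\overline M$ have genus $1$, and let $\rho$ be an automorphism with $\rho^*dz=\varepsilon\,dz$, $\varepsilon\notin\mathbf{R}$. Let $\alpha$ be a meromorphic differential without residues such that $\rho^*\alpha=\bar\varepsilon\,\alpha$. Then there is $c\in\mathbf{C}$ with $\int_\ell\alpha=c\,\overline{\Omega(\ell)}$ for all $\ell\in H_1(\overline M;\mathbf{Z})$.
\end{lemma}

\begin{proof}
Extend $\int\alpha$ linearly to $H_1(\overline M;\mathbf{R})$ and identify this space with $\mathbf{C}$ by $\Omega$. Then $\int\alpha$ becomes a real linear map $\Lambda\colon\mathbf{C}\to\mathbf{C}$, so $\Lambda(w)=bw+c\bar w$. Since $\Omega(\rho_*\ell)=\varepsilon\Omega(\ell)$ and $\int_{\rho_*\ell}\alpha=\bar\varepsilon\int_\ell\alpha$, we have $\Lambda(\varepsilon w)=\bar\varepsilon\Lambda(w)$. Comparing the coefficients of $w$ gives $b\varepsilon=b\bar\varepsilon$, so $b=0$.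
\end{proof}

On $E$ we take $dz=\eta=du/v$ and the automorphism $J(u,v)=(-u,iv)$ of order four. Then
\[
J^*\eta=i\,\eta,\qquad J^*(u\,\eta)=-i\,u\,\eta .
\]
The differential $u\,\eta$ has its only pole at $P_\infty$, so its residue there is $0$, and Lemma \ref{lem:conj} applies to it with $\varepsilon=i$. To find the constant, let $a$ be the real oval of $E$ over $-1\le u\le0$, oriented so that $du/v>0$. With $s=-u$ and then $t=s^2$,
\[
\int_a\eta=2\int_0^1\frac{ds}{\sqrt{s-s^3}}=\int_0^1t^{-3/4}(1-t)^{-1/2}dt=B(\tfrac14,\tfrac12)=:a_0,
\]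
\[
\int_au\,\eta=-2\int_0^1\frac{s\,ds}{\sqrt{s-s^3}}=-\int_0^1t^{-1/4}(1-t)^{-1/2}dt=-B(\tfrac34,\tfrac12)=:-b_0.
\]
Since $\kappa_*=a_0/(2b_0)$, we conclude
\begin{equation}\label{eq:H}
2\int_\ell u\,\eta=-\frac{2b_0}{a_0}\,\overline{\Omega(\ell)}=-\kappa_*^{-1}\,\overline{\Omega(\ell)}\qquad\text{for all }\ell .
\end{equation}
The Gamma function expression for $\kappa_*$ follows from
\[
\frac{a_0}{2b_0}=\frac{\Gamma(\frac14)\Gamma(\frac54)}{2\Gamma(\frac34)^2}=\frac{\Gamma(\frac14)^2}{8\,\Gamma(\frac34)^2}
\]
and $\Gamma(\frac14)\Gamma(\frac34)=\pi\sqrt2$.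

\subsection{The periods of the data}

\begin{lemma}\label{lem:F0}
For $\mathcal F_0=(1,G)^T(1,G')\,\eta$ on $M_0$ and every loop $\ell$ in $M_0$,
\[
\int_\ell\mathcal F_0=\begin{pmatrix}\Omega(\ell)&0\\0&-\kappa_*^{-1}\,\overline{\Omega(\ell)}\end{pmatrix}.
\]
\end{lemma}

\begin{proof}
From $v^2=u(u^2-1)$ and $dv=\frac{3u^2-1}{2v}\,du$ we compute
\begin{align*}
d\Bigl(\frac v{u^2-1}\Bigr)&=\Bigl(\frac{3u^2-1}{2(u^2-1)}-\frac{2uv^2}{(u^2-1)^2}\Bigr)\frac{du}v
=\frac{3u^2-1-4u^2}{2(u^2-1)}\,\frac{du}v=-\tfrac12\,G\,\eta,\\
d\Bigl(\frac vu\Bigr)&=\Bigl(\frac{3u^2-1}{2u}-\frac{v^2}{u^2}\Bigr)\frac{du}v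
=\frac{3u^2-1-2(u^2-1)}{2u}\,\frac{du}v=G'\eta,\\
d\Bigl(\frac{1-3u^2}v\Bigr)&=\Bigl(-6u+\frac{(3u^2-1)^2}{2v^2}\Bigr)\frac{du}v=\frac{-3u^4+6u^2+1}{2v^2}\,\frac{du}v .
\end{align*}
So $G\eta$ and $G'\eta$ are exact. Since $4u\,v^2+(-3u^4+6u^2+1)=(u^2+1)^2$ and $GG'=\frac{(u^2+1)^2}{2v^2}$, the third line gives
\begin{equation}\label{eq:GG}
GG'\eta=2u\,\eta+d\Bigl(\frac{1-3u^2}v\Bigr),
\end{equation}
and \eqref{eq:H} gives the remaining entry.
\end{proof}

The vanishing of the off-diagonal periods also has a reason. The automorphism $(u,v)\mapsto(-1/u,\,v/u^2)$ preserves $\eta$, hence the values of $\Omega$, so it acts trivially on $H_1(E;\mathbf{Z})$. But it changes the signs of $G$ and of $G'$. So the periods of the residue-free differentials $G\eta$ and $G'\eta$ are equal to their own negatives.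

\subsection{Proof of Theorem \ref{thm:example}}

\emph{Periods.} The matrix of the data is $\mathcal F=\mathrm{diag}(1,\kappa_1)\,\mathcal F_0\,\mathrm{diag}(1,\kappa_2)$ and $\kappa_1\kappa_2=\kappa_*$. So Lemma \ref{lem:F0} gives $\int_\ell\mathcal F=\mathrm{diag}\bigl(\Omega(\ell),-\overline{\Omega(\ell)}\bigr)\in W$. By \eqref{eq:period}, $x_\tau=\mathrm{Re}\int\Phi$ is well defined on $M_0$.

\emph{Omitted values.} On $M_0$ we have $u\in\mathbf{C}\setminus\{0,1,-1\}$, so $G,G'\ne\infty$ there. The identities
\[
G-1=\frac2{u^2-1},\qquad G+1=\frac{2u^2}{u^2-1},\qquad G'\mp1=\frac{(u\mp1)^2}{2u}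
\]
show that $G,G'\ne\pm1$ on $M_0$. Let $w\ne\pm1,\infty$. Then $G=w$ means $u^2=\frac{w+1}{w-1}$, which is different from $0,1,\infty$. And $G'=w$ means $u^2-2wu+1=0$, whose roots are different from $0,\pm1$. So $G$ and $G'$ take every other value on $M_0$, and the statement on $g_1=\kappa_1G$, $g_2=\kappa_2G'$ follows.

\emph{Regularity and completeness.} The differential $\eta$ has no zeros and $g_1,g_2$ are finite on $M_0$, so $\Phi$ is holomorphic without zeros there. Let $z$ be a coordinate centered at a puncture with $dz=\eta$. One of $g_1,g_2$, say $g_i$, has a double pole there, so by \eqref{eq:metric} $ds\ge|g_i||dz|\ge c|z|^{-2}|dz|$ near the puncture, with $c>0$. A path leaving every compact subset of $M_0$ eventually stays in one of these punctured disks and tends to its center. If it starts there at $|z|=\epsilon$, its length is at least $c\int_0^\epsilon t^{-2}\,dt=\infty$. So the metric is complete.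

\emph{Curvature.} $G$ and $G'$ have degree $2$ in $u$, and $u$ has degree $2$ on $E$. So $d_1=d_2=4$, and \eqref{eq:curv} gives $\int K\,dA=-2\pi\cdot8=-16\pi$. In particular $x_\tau$ is not flat. \qed

\medskip
By \eqref{eq:W}, $x_1-ix_2=\int\eta+\overline{\int g_1g_2\eta}$ and $x_3+ix_4=\int g_1\eta-\overline{\int g_2\eta}$. So, up to translation,
\[
x_1-ix_2=\int\frac{du}v+\kappa_*\,\overline{\Bigl(2\int\frac{u\,du}v+\frac{1-3u^2}v\Bigr)},\qquad
x_3+ix_4=-2\tau\kappa_*\frac v{u^2-1}-\tau^{-1}\,\overline{\Bigl(\frac vu\Bigr)} .
\]

\begin{corollary}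
For every $N\ge1$ there are algebraic minimal surfaces of total curvature $-16\pi N$ for which $g_1$ and $g_2$ each omit exactly three values.
\end{corollary}

\begin{proof}
Let $E'\to E$ be an unramified covering with $N$ sheets, given by a sublattice of index $N$. Compose $x_\tau$ with its restriction over $M_0$. A covering of a complete surface is complete, the omitted values are the same, and the degrees are multiplied by $N$.
\end{proof}

\section{Residues, normal form and an obstruction}\label{sec:tools}

We turn to the cases left open in Section \ref{sec:count}. In all of them the following holds: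
\begin{itemize}
\item[$(\ast)$] $g_1,g_2$ are nonconstant, all $\nu_j=2$, and every puncture lies over one of the three chosen omitted values, for $g_1$ and for $g_2$.
\end{itemize}
The last property holds for $k=3$ because three disjoint nonempty fibers exhaust the punctures, and for $\gamma=1$ because $k_i'=k$. We assume $(\ast)$ from now on.

\begin{lemma}[Residues]\label{lem:res}
Let $m,n$ be the multiplicities of $g_1,g_2$ at a puncture $p$. Then $m=1$ if and only if $n=1$. If $m,n\ge2$, then all entries of $\mathcal F$ have residue $0$ at $p$.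
\end{lemma}

\begin{proof}
By Lemma \ref{lem:W}(b) we may assume $g_1(p)=g_2(p)=0$; this replaces the residue matrix $R$ by $U_1RU_2^T$. By \eqref{eq:ord}, $\eta$ has a double pole at $p$, and $g_1\eta,g_2\eta,g_1g_2\eta$ have orders $m-2$, $n-2$, $m+n-2\ge0$. Apply \eqref{eq:period} to a small loop around $p$. The integral of $g_1g_2\eta$ is $0$, so that of $\eta$ is $0$. The integrals of $g_1\eta$ and $g_2\eta$ are complex conjugate; the first is nonzero if and only if $m=1$, the second if and only if $n=1$.
\end{proof}

\paragraph{Normal form.} The rotations of Lemma \ref{lem:W} cannot bring three values to a standard position. We therefore also use general M\"obius maps, which change $\mathcal F$ but not the span of its entries. Let $f_i$ be $g_i$ followed by a M\"obius map sending the three omitted values to $0,1,\infty$ in an order to be chosen. Then $(1,f_i)^T$ is a scalar function times a constant invertible matrix times $(1,g_i)^T$, so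
\[
\mathcal F=M_1\mathcal F'M_2^T,\qquad \mathcal F'=\begin{pmatrix}1\\f_1\end{pmatrix}(1,f_2)\,\eta',\qquad M_1,M_2\in GL_2(\mathbf{C}),
\]
with some meromorphic differential $\eta'$. The entries of $\mathcal F$ and $\mathcal F'$ have the same least order at each point, so the analogue of \eqref{eq:ord} for $\mathcal F'$ gives $(\eta')=(f_1)_\infty+(f_2)_\infty-2\Pi$, where $\Pi=p_1+\dots+p_k$. The poles of $\eta'$ are better understood through
\[
\omega_i=\frac{df_i}{f_i(f_i-1)},\qquad (\omega_i)=(f_i)_\infty-\Pi+R_i,
\]
where $R_i$ is the ramification divisor of $f_i$ on $M$; by $(\ast)$ its degree is $r_i$. We check the divisor of $\omega_i$. On $M$ the values $0,1,\infty$ do not occur, and the order of $\omega_i$ is the ramification. Over $0$ and $1$ there is a simple pole. At a puncture where $f_i$ has a pole of order $m$, the order is $-(m+1)+2m=m-1$. Hence $\zeta=\omega_1\omega_2/\eta'$ is a differential with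
\begin{equation}\label{eq:normal}
(\zeta)=R_1+R_2,\qquad \mathcal F'=\begin{pmatrix}\omega_1\\f_1\omega_1\end{pmatrix}(\omega_2,\ f_2\omega_2)\,\frac1\zeta .
\end{equation}
If $\gamma=1$, then $R_1=R_2=0$ by Proposition \ref{prop:count}. So $\zeta$ is a constant times $dz$; we absorb the constant into $M_1$ and take $\zeta=dz$. Note
\begin{equation}\label{eq:dlog}
(f_i-1)\,\omega_i=\frac{df_i}{f_i}=d\log f_i,\qquad f_i\,\omega_i=\frac{df_i}{f_i-1}.
\end{equation}
If $f_1$ and $f_2$ have the same fibers over $0,\infty,1$, counted with multiplicity, then $f_1/f_2$ is constant, and it is $1$ on the fiber over $1$, so $f_1=f_2$.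

The entries of $\mathcal F$ and of $\mathcal F'$ span the same space of differentials, which we call $V$. The next lemma uses the symmetry that closed the periods in Section \ref{sec:example} in the opposite direction. If \emph{all} of $V$ has conjugate periods, then $V$ must be exact, and there may be no room for the primitives.

\begin{lemma}[Obstruction]\label{lem:obs}
Let $\gamma=1$, and let all elements of $V$ be free of residues. Let $\rho$ be an automorphism of $\overline M$ that preserves the set of punctures, with $\rho^*dz=\varepsilon\,dz$, $\varepsilon\notin\mathbf{R}$, and $\rho^*\alpha=\bar\varepsilon\alpha$ for all $\alpha\in V$. Then $\dim V\le\dim L(\Pi)_{\bar\varepsilon}$, where $L(\Pi)_{\bar\varepsilon}=\{\phi\in L(\Pi):\phi\circ\rho=\bar\varepsilon\phi\}$.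
\end{lemma}

\begin{proof}
By Lemma \ref{lem:conj} there is a constant matrix $Q$ with $N(\ell)=\overline{\Omega(\ell)}\,Q$ for all $\ell$. Since $W$ is a real vector space and the values of $\Omega$ span $\mathbf{C}$ over $\mathbf{R}$, \eqref{eq:period} gives $wQ\in W$ for all $w\in\mathbf{C}$. So $Q=0$ by Lemma \ref{lem:W}(a), and every $\alpha\in V$ is exact, $\alpha=d\phi$. Since all $\nu_j=2$, elements of $V$ have at most double poles, at the punctures only, so $\phi\in L(\Pi)$. The function $\phi\circ\rho-\bar\varepsilon\phi$ is constant; as $\bar\varepsilon\ne1$, there is exactly one choice of the additive constant in $\phi$ for which it vanishes. This gives a linear injection $V\to L(\Pi)_{\bar\varepsilon}$.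
\end{proof}

\section{Three punctures}\label{sec:three}

With $k=3$, each of the three fibers of $g_i$ is a single puncture of multiplicity $d_i$. Hence $d_ip_1\sim d_ip_2\sim d_ip_3$ for $i=1,2$.

\subsection{Genus one}

Here $d_1=d_2=3$. Choosing the fibers $3p_1,3p_2,3p_3$ over $0,\infty,1$ for both functions, we have $f_1=f_2=f$, and we write $\omega=\omega_1=\omega_2$. Now $(\omega)=3p_2-\Pi=2p_2-p_1-p_3$ is principal, because $\mathcal K\sim0$. So there is a function $X$ with $(X)=p_1+p_3-2p_2$. The functions $X^3$ and $f(f-1)$ have the same divisor $3p_1+3p_3-6p_2$, and we scale $X$ so that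
\[
X^3=f(f-1).
\]
The degrees $2$ and $3$ of $X$ and $f$ are coprime, so $X$ and $f$ generate the function field of $\overline M$. The plane cubic $X^3=f^2-f$ is smooth: at an affine singular point $X=0$ and $2f=1$, which is not on the curve; the only point at infinity is smooth. So $\overline M$ is this cubic, and it has the automorphism $\rho(X,f)=(\varepsilon X,f)$ with $\varepsilon=e^{2\pi i/3}$, which fixes the three punctures. Since $(\omega)=-(X)$, we may take $dz=X\omega=df/X^2$, so that $\rho^*dz=\varepsilon^{-2}dz=\varepsilon\,dz$.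

By \eqref{eq:normal}, $V$ is spanned by the differentials
\[
\frac{f^j\omega^2}{dz}=f^jX^{-2}dz,\qquad j=0,1,2 .
\]
They are linearly independent, since $f$ is not constant. They satisfy $\rho^*\alpha=\varepsilon^{-2}\varepsilon\,\alpha=\bar\varepsilon\alpha$, and they have no residues by Lemma \ref{lem:res}, since all multiplicities are $3$. On the other hand $\dim L(\Pi)=3$, and
\[
1,\qquad \frac1X,\ \ \Bigl(\frac1X\Bigr)=2p_2-p_1-p_3,\qquad \frac fX,\ \ \Bigl(\frac fX\Bigr)=2p_1-p_2-p_3,
\]
is a basis of $L(\Pi)$, with $\rho$-eigenvalues $1,\bar\varepsilon,\bar\varepsilon$. So $\dim L(\Pi)_{\bar\varepsilon}=2<3=\dim V$, contradicting Lemma \ref{lem:obs}. The case $(\gamma,k)=(1,3)$ does not occur.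

\subsection{Genus two}

Here $d_1+d_2=8$, and $d_i\le2\gamma-2+k=5$ by Lemma \ref{lem:RH}. So $(d_1,d_2)$ is $(5,3)$, $(3,5)$ or $(4,4)$.

In the first two cases $5(p_1-p_2)\sim0\sim3(p_1-p_2)$, hence $p_1\sim p_2$, a contradiction.

Let $d_1=d_2=4$. As before we arrange $f_1=f_2=f$ with fibers $4p_1,4p_2,4p_3$ over $0,\infty,1$. Lemma \ref{lem:RH} gives $r_i=5-4=1$, so $R_1=R_2=r$ for one point $r\in M$, and \eqref{eq:normal} gives $\mathcal K\sim2r$. Also
\[
\mathcal K\sim(\omega_1)=4p_2-\Pi+r=3p_2-p_1-p_3+r .
\]
Consider the classes $c_i=[p_i-r]$ of degree $0$ and $S=c_1+c_2+c_3$. The two formulas for $\mathcal K$ give $3c_2=c_1+c_3$, i.e.\ $4c_2=S$. Since $4c_1=4c_2=4c_3$, we obtain $4S=4c_1+4c_2+4c_3=3S$, so $S=0$, that is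
\[
p_1+p_2+p_3\sim3r\sim\mathcal K+r .
\]
By Riemann--Roch $\dim L(\mathcal K+r)=2=\dim L(\mathcal K)$, so every effective divisor linearly equivalent to $\mathcal K+r$ contains $r$. Hence $r\in\{p_1,p_2,p_3\}$, contradicting $r\in M$.

\medskip
Together with Proposition \ref{prop:count} this proves $d_1+d_2\ge8$, i.e.\ $\int_MK\,dA\le-16\pi$, and shows that equality forces $\gamma=1$ and $k=d_1=d_2=4$.

\section{The torus with four punctures}\label{sec:four}

The four punctures are distributed over three fibers of degree $4$. So each $g_i$ has two totally ramified fibers and a third fiber of type $(2,2)$ or $(3,1)$. By Lemma \ref{lem:res} a puncture is simple for $g_1$ if and only if it is simple for $g_2$. Hence either both $g_i$ are of type $(2,2)$, or both are of type $(3,1)$ with the same simple point.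

\subsection{Type (3,1) is impossible}

The plan is to show that the two functions may be taken equal and that their fibers determine the curve completely. One residue then decides.

Let $p_4$ be the simple point and $p_3$ the triple point of $g_1$. If the triple point of $g_2$ were different from $p_3$, say $p_2$, then $g_1$ would give $4p_1\sim4p_2\sim3p_3+p_4$ and $g_2$ would give $4p_1\sim4p_3\sim3p_2+p_4$. Then $4p_3\sim3p_3+p_4$, so $p_3=p_4$, a contradiction. So we may take $f_1=f_2=f$ with fibers $4p_1$, $4p_2$, $3p_3+p_4$ over $0,\infty,1$, and write $\omega=\omega_1=\omega_2$.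

\emph{Symmetry.} By \eqref{eq:dlog} the function $\psi=d\log f/dz$ has divisor
\[
(\psi)=(3p_3+p_4-4p_2)+(4p_2-\Pi)=2p_3-p_1-p_2 .
\]
Take $p_3$ as origin of the group law and let $\iota(p)=-p$. Then $p_2=-p_1$, and $4p_1\sim3p_3+p_4$ gives $p_4=4p_1$. From $4p_1\sim4p_2$ we get $8p_1=0$, so $2p_4=0$, and $p_4$ is a point of order two. The divisors of $f$ and $f\circ\iota$ are opposite, so $f\cdot(f\circ\iota)$ is constant, equal to $f(p_3)^2=1$. Hence
\[
F=\frac{f-1}{f+1}\qquad\text{satisfies}\qquad F\circ\iota=-F .
\]
Its divisor of zeros is $3p_3+p_4$. Its poles are the four points with $f=-1$; these lie in $M$, and they are simple because $f$ is unramified on $M$.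

\emph{The equation for $F^2$.} Let $p_5,p_6$ be the two remaining points of order two. Near a fixed point of $\iota$ the map is $z\mapsto-z$ in a suitable coordinate, so $F$ has odd order there. Since $F$ does not vanish at $p_5$ and $p_6$, it has simple poles at these points. Its other two poles are not fixed by $\iota$, because $F$ vanishes at $p_3$ and $p_4$; so $\iota$ interchanges them. Let $u$ be a function of degree $2$ with a double pole at $p_3$. Its fibers are the divisors $p+q\sim2p_3$, that is, the divisors $p+(-p)$. So $u\circ\iota=u$, the function $u$ is branched exactly at $p_3,p_4,p_5,p_6$, and every $\iota$-invariant function is a rational function of $u$. Put $e_j=u(p_j)$ for $j=4,5,6$, let $b$ be the value of $u$ at the remaining two poles of $F$, and add a constant to $u$ so that $u(p_1)=u(p_2)=0$. Comparing divisors,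
\[
F^2=\frac{c\,(u-e_4)}{(u-e_5)(u-e_6)(u-b)^2},\qquad c\ne0 ,
\]
where $e_4,e_5,e_6,b$ are distinct. So $1-F^2$ is a quotient of two coprime monic polynomials of degree $4$ in $u$. On the other hand $1-F^2=4f/(f+1)^2$ has zero divisor $4p_1+4p_2$, which is also the zero divisor of $u^4$. So the numerator of $1-F^2$ is $u^4$:
\begin{equation}\label{eq:quartic}
(u-e_5)(u-e_6)(u-b)^2=u^4+c\,u-c\,e_4 .
\end{equation}
The right side has the double root $b$, so $4b^3+c=0$ and $b^4+cb-ce_4=0$. Hence $c=-4b^3$, $b\ne0$ and $e_4=\frac34b$. Scaling $u$ so that $b=4$, we have $c=-256$, $e_4=3$ and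
\[
u^4-256u+768=(u-4)^2(u^2+8u+48).
\]
So $\overline M$ is the curve
\[
v^2=(u-e_4)(u-e_5)(u-e_6)=(u-3)(u^2+8u+48)=u^3+5u^2+24u-144,
\]
and we may take $dz=du/v$.

\emph{A residue.} Since $(\psi)=2p_3-p_1-p_2=-(u)$, we have $\psi=s/u$ with a constant $s\ne0$. Let primes denote derivatives with respect to $z$. Then $u'=v$ and $u''=v'=\frac12(3u^2+10u+24)$. At $p_1$, where $u=0$, we have $(u')^2=-144$ and $u''=12$. With $z$ centered at $p_1$ we have $u=u'(p_1)z+\frac12u''(p_1)z^2+\cdots$, so
\[
\mathrm{Res}_{p_1}\psi^2dz=-s^2\,\frac{u''(p_1)}{u'(p_1)^3}\ne0 .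
\]
But $\psi^2dz=(d\log f)^2/dz=(f-1)^2\omega^2/dz$ lies in $V$ by \eqref{eq:normal}, and both multiplicities at $p_1$ are $4$. This contradicts Lemma \ref{lem:res}.

\subsection{Type (2,2): the configuration}\label{sec:22}

Let $f_1$ have fibers $4p_1$, $4p_2$, $2p_3+2p_4$ over $0,\infty,1$. By \eqref{eq:dlog} and $(\omega_1)=4p_2-\Pi$, the differentials $df_1/f_1$ and $df_1/(f_1-1)$ have divisors
\[
p_3+p_4-p_1-p_2\qquad\text{and}\qquad 3p_1-p_2-p_3-p_4 ,
\]
and both are principal, because $\mathcal K\sim0$. So $3p_1\sim p_2+p_3+p_4\sim p_1+2p_2$, i.e.\ $2p_1\sim2p_2$. Therefore $f_1=u^2$ with a function $u$ such that $(u)=2p_1-2p_2$. The zero divisors of $u-1$ and $u+1$ are disjoint, have degree $2$ and add up to $2p_3+2p_4$. So they are $2p_3$ and $2p_4$, in some order. Thus $u$ is a double covering branched exactly over $0,\infty,1,-1$. We may identify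
\[
\overline M=E,\quad v^2=u^3-u,\qquad M=M_0,\qquad f_1=u^2,\qquad dz=\eta_0=\frac{du}v .
\]
(We write $\eta_0$ for the differential $du/v$ of Section \ref{sec:example}, since $\eta$ now belongs to the surface $x$.)

In the same way $f_2=u_2^2$, where $u_2$ has degree $2$ with $(u_2)=2p-2q$ for two punctures $p,q$, and takes each of the values $0,\infty,1,-1$ doubly, at the four punctures. A M\"obius transform of $u$ with zero at $u(p)$ and pole at $u(q)$ has the same divisor, so $u_2=T(u)$ with $T$ M\"obius, and $T$ maps $\{0,\infty,1,-1\}$ onto itself. A splitting of this set into two pairs has a cross-ratio, defined up to inversion. Among the three splittings, only $\{0,\infty\},\{1,-1\}$ has cross-ratio $-1$; the others have $2$ or $\frac12$. So $T$ preserves this splitting. If $T$ preserves each pair, then $T(u)=\pm u^{\pm1}$; if it interchanges them, then $T(u)=\pm\bigl(\frac{u+1}{u-1}\bigr)^{\pm1}$. Interchanging, if necessary, the roles of $0$ and $\infty$ for $f_2$, we arrive at two cases: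
\[
\textup{(A)}\ \ f_2=u^2,\qquad\qquad \textup{(B)}\ \ f_2=\Bigl(\frac{u+1}{u-1}\Bigr)^2 .
\]

Put $\alpha_i=d\log f_i=(f_i-1)\omega_i$ and $G_i=\frac{f_i+1}{f_i-1}$, so that $G_i\alpha_i=(f_i+1)\omega_i$. Since $\alpha_i,G_i\alpha_i$ is a basis of the span of $\omega_i,f_i\omega_i$, we may change $M_1,M_2$ in the normal form and write
\begin{equation}\label{eq:G}
\mathcal F=M_1\begin{pmatrix}1\\G_1\end{pmatrix}(1,\,G_2)\,\frac{\alpha_1\alpha_2}{dz}\,M_2^T,\qquad M_1,M_2\in GL_2(\mathbf{C}).
\end{equation}
For $f=u^2$ we have $d\log f=\frac{2\,du}u$ and $\frac{f+1}{f-1}=G$. For $f=\bigl(\frac{u+1}{u-1}\bigr)^2$ we have $d\log f=-\frac{4\,du}{u^2-1}$ and $\frac{f+1}{f-1}=\frac{(u+1)^2+(u-1)^2}{(u+1)^2-(u-1)^2}=G'$. By Lemma \ref{lem:res}, $V$ has no residues, since all multiplicities are $2$ or $4$.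

\paragraph{Case (A) is impossible.} Here $\frac{\alpha_1\alpha_2}{dz}=\frac{4v\,du}{u^2}=4\,\frac{u^2-1}u\,\eta_0$, and $V$ is spanned by its products with $1,G,G^2$:
\[
4\,\frac{u^2-1}u\,\eta_0,\qquad 4\,\frac{u^2+1}u\,\eta_0,\qquad 4\,\frac{(u^2+1)^2}{u(u^2-1)}\,\eta_0 .
\]
They are linearly independent because $G$ is not constant. The coefficients are odd functions of $u$ and $J^*\eta_0=i\eta_0$, so $J^*\alpha=-i\alpha$ on $V$. The space $L(\Pi)$ has dimension $4$, and it has the basis $1,\frac1v,\frac uv,\frac{u^2}v$. Indeed, $v$ has simple zeros at $P_0,P_{\pm1}$ and a triple pole at $P_\infty$, while $u$ has a double zero at $P_0$ and a double pole at $P_\infty$, so these functions lie in $L(\Pi)$. Their eigenvalues under $J$ are $1,-i,i,-i$. So $\dim L(\Pi)_{-i}=2<3=\dim V$, contradicting Lemma \ref{lem:obs} with $\rho=J$, $\varepsilon=i$.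

\subsection{Type (2,2): case (B) and the constants}

In case (B), $\frac{\alpha_1\alpha_2}{dz}=-\frac{8\,v\,du}{u(u^2-1)}=-8\,\eta_0$. Absorbing $-8$ into $M_1$, \eqref{eq:G} becomes
\[
\mathcal F=M_1\mathcal F_0M_2^T,\qquad \mathcal F_0=\begin{pmatrix}1\\G\end{pmatrix}(1,\,G')\,\eta_0 ,
\]
with the matrix $\mathcal F_0$ of Lemma \ref{lem:F0}. The configuration is that of Theorem \ref{thm:example}, and it remains to determine the constant matrices $M_1,M_2$ from the period condition. By Lemma \ref{lem:F0}, and since the periods $\Omega(\ell)$ span $\mathbf{C}$ over $\mathbf{R}$, this condition says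
\[
M_1\,\mathrm{diag}(w,-\kappa_*^{-1}\bar w)\,M_2^T\in W=\sigma\mathbf{H}\qquad\text{for all }w\in\mathbf{C}.
\]
Put $S=\sigma M_1\,\mathrm{diag}(1,\kappa_*^{-1})\,\sigma$. Since $\mathrm{diag}(w,-\bar w)=\sigma\,\mathrm{diag}(w,\bar w)$, the condition becomes
\begin{equation}\label{eq:quat}
S\,\mathrm{diag}(w,\bar w)\,M_2^T\in\mathbf{H}\qquad\text{for all }w\in\mathbf{C}.
\end{equation}

For $w=1$ we get $q:=SM_2^T\in\mathbf{H}\setminus\{0\}$. For $w=i$ we multiply \eqref{eq:quat} on the right by $q^{-1}\in\mathbf{H}$ and get
\[
S\,\mathrm{diag}(i,-i)\,S^{-1}\in\mathbf{H}.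
\]
This matrix has determinant $1$, so it lies in $SU(2)$; its eigenvalues are $\pm i$, so it equals $U\,\mathrm{diag}(i,-i)\,U^{-1}$ for some $U\in SU(2)$. Therefore $\Delta:=U^{-1}S$ commutes with $\mathrm{diag}(i,-i)$, and $\Delta=\mathrm{diag}(\delta_1,\delta_2)$. Write $q=\varrho\,q_0$ with $\varrho>0$, $q_0\in SU(2)$. Then
\[
M_1=\sigma S\sigma\,\mathrm{diag}(1,\kappa_*)=(\sigma U\sigma)\,\Delta\,\mathrm{diag}(1,\kappa_*),\qquad M_2^T=S^{-1}q=\varrho\,\Delta^{-1}U^{-1}q_0 ,
\]
so that
\[
\mathcal F=\varrho\,(\sigma U\sigma)\,\bigl[\Delta\,\mathrm{diag}(1,\kappa_*)\,\mathcal F_0\,\Delta^{-1}\bigr]\,(U^{-1}q_0).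
\]
With $\delta_2/\delta_1=\tau e^{i\theta}$, $\tau>0$, the bracket is
\[
\begin{pmatrix}1\\ \tau e^{i\theta}\kappa_*G\end{pmatrix}\bigl(1,\ \tau^{-1}e^{-i\theta}G'\bigr)\,\eta_0 .
\]
Multiplying on the left by $\mathrm{diag}(e^{i\theta/2},e^{-i\theta/2})$ and on the right by $\mathrm{diag}(e^{-i\theta/2},e^{i\theta/2})$, both in $SU(2)$, removes the phases: the column becomes $e^{i\theta/2}(1,\tau\kappa_*G)^T$, the row becomes $e^{-i\theta/2}(1,\tau^{-1}G')$, and the scalars cancel. The result is the matrix $\mathcal F_\tau$ of $x_\tau$. So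
\[
\mathcal F=\varrho\,U_1\mathcal F_\tau U_2^T,\qquad U_1,U_2\in SU(2).
\]
By Lemma \ref{lem:W}(b), $x$ equals $x_\tau$ up to homothety, a rotation in $SO(4)$, a translation and the identification $\overline M=E$. Conversely, by Theorem \ref{thm:example} every $x_\tau$ has total curvature $-16\pi$ and omits three values in each component, and these properties are preserved by the similarities and reparametrizations of Theorem \ref{thm:sharp}. This proves Theorem \ref{thm:sharp}. \qed

\begin{remark}
Different parameters $\tau$ give surfaces that are not equivalent under the similarities and reparametrizations of Theorem \ref{thm:sharp}. By Lemma \ref{lem:W}(b) elements of $SO(4)$ act on $g_1$ by rotations of the sphere. The omitted set $\{\infty,\kappa_1,-\kappa_1\}$ lies on a great circle and divides it into arcs of lengths $\alpha,\alpha,2\pi-2\alpha$, where $\alpha=2\arctan(1/\kappa_1)$. The repeated length $\alpha$ is invariant, and it determines $\kappa_1=\tau\kappa_*$, hence $\tau$.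
\end{remark}

\begin{thebibliography}{9}
\bibitem{ChernOsserman}
Chern--Osserman, \emph{J. Analyse Math.} \textbf{19} (1967).
\bibitem{Kawakami}
Yu Kawakami, \emph{The Gauss map of pseudo-algebraic minimal surfaces in $\mathbf{R}^4$}, arXiv:math/0603320 (2006).
\end{thebibliography}

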